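# Property $(\mathcal C)$ without a countably tight dual ball under $\mathrm{MA}+\neg\mathrm{CH}$

## 1. Property $(\mathcal C)$, property (E) and countable tightness

Banach spaces are real. Limit ordinals are nonzero. For a Banach space $X$, $B_{X^*}$ is the closed unit ball of $X^*$, $w^*$ is the weak*-topology, and $\overline A$ is the weak*-closure of $A\subseteq X^*$. Sets of ordinals such as $[0,\alpha]$, $\alpha<\omega_1$, carry the order topology: a limit $\delta$ has the basic neighborhoods $(\beta,\delta]$, $\beta<\delta$, and all other points are isolated. So $[0,\alpha]$ is a countable compact metrizable space.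

**Definition (property $(\mathcal C)$ of Corson).** $X$ has property $(\mathcal C)$ if every family of closed convex subsets of $X$ with empty intersection contains a countable subfamily with empty intersection.

*Example.* A separable $X$ has $(\mathcal C)$: the complements of the sets in the family form an open cover of $X$, and a separable metric space is Lindelöf.

*Example.* $C_0([0,\omega_1))$, the continuous functions on $[0,\omega_1)$ vanishing at infinity with the sup norm, fails $(\mathcal C)$. Each such $y$ is eventually zero: $\{|y|\ge 1/n\}$ is compact, hence bounded by some $\alpha_n$, and $y=0$ beyond $\sup_n\alpha_n<\omega_1$. The closed convex sets $K_\alpha=\{y: y=1\text{ on }[0,\alpha]\}$, $\alpha<\omega_1$, therefore have empty intersection. But countably many of them, with indices bounded by $\alpha$, have the common element $1_{[0,\alpha]}$ (continuous, since $[0,\alpha]$ is clopen).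

**Definition (countable tightness).** A topological space $T$ has countable tightness if for every $F\subseteq T$, every point of the closure of $F$ is in the closure of a countable subset of $F$.

*Example.* Metrizable spaces are countably tight. The space $[0,\omega_1]$ is not: $\omega_1$ is in the closure of $[0,\omega_1)$, but every countable subset of $[0,\omega_1)$ is bounded below $\omega_1$.

**Definition (property (E)).** $X$ has property (E) if every point in the weak*-closure of a convex $A\subseteq B_{X^*}$ is the weak*-limit of a *sequence* in $A$.

*Example.* If $X$ is separable, then $(B_{X^*},w^*)$ is metrizable, so $X$ has (E).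

**Definition (Asplund).** We use this form: $X$ is Asplund if every separable subspace of $X$ has separable dual.

*Example.* $c_0$ is Asplund, since its separable subspaces have duals that are quotients of $\ell_1$. The space $\ell_1$ is not, since $\ell_1^*=\ell_\infty$ is not separable.

We quote three facts.

(i) (R. Pol) $X$ has $(\mathcal C)$ if and only if every point in the weak*-closure of a convex set $C\subseteq B_{X^*}$ is in the weak*-closure of a countable subset of $C$. In particular, if $(B_{X^*},w^*)$ has countable tightness, then $X$ has $(\mathcal C)$; also, (E) implies $(\mathcal C)$.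

(ii) (Frankiewicz, Plebanek, Ryll-Nardzewski) Under $\mathrm{MA}+\neg\mathrm{CH}$, if $X=C(K)$ for a compact space $K$ and $X$ has $(\mathcal C)$, then $(B_{X^*},w^*)$ has countable tightness.

(iii) Under the Proper Forcing Axiom (PFA), for every Banach space $X$: if $X$ has $(\mathcal C)$, then $(B_{X^*},w^*)$ has countable tightness.

## 2. Clubs, $\diamondsuit$, ccc posets and Martin's Axiom

**Definition (club, stationary).** A *club* is a closed unbounded subset of $\omega_1$. A set is *stationary* if it meets every club. For a set $C$ of countable ordinals, $C'$ is the set of its limit points below $\omega_1$. If $C$ is club, then $C'\subseteq C$ and $C'$ is club.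

*Example.* An ordinal $\delta$ is *closed under* $h$ if $h(\beta)<\delta$ for all $\beta<\delta$ in the domain of $h$. For $h$ from a subset of $\omega_1$ to $\omega_1$, the limit ordinals closed under $h$ form a club. A limit of such ordinals is again one. Given $\xi$, put $\delta_0=\xi+1$ and choose $\delta_{n+1}<\omega_1$ above $\delta_n$ and above all $h(\beta)$, $\beta<\delta_n$; then $\sup_n\delta_n$ is a limit ordinal above $\xi$ closed under $h$.

**Definition ($\diamondsuit$).** There are sets $A_\alpha\subseteq\alpha$ ($\alpha<\omega_1$) such that for every $A\subseteq\omega_1$ the set $\{\alpha:A\cap\alpha=A_\alpha\}$ is stationary.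

*Example of its use.* $\diamondsuit$ implies CH: for $A\subseteq\omega$ there is some $\alpha\ge\omega$ with $A=A\cap\alpha=A_\alpha$, so there are at most $\omega_1$ subsets of $\omega$. Hence $\diamondsuit$ and $\neg\mathrm{CH}$ never hold together, and anything built from $\diamondsuit$ must be carried through a forcing extension to reach $\neg\mathrm{CH}$.

**Definition (ccc, MA).** A poset is ccc if all its antichains (sets of pairwise incompatible elements) are countable. MA says: for every ccc poset $P$ and every family of fewer than $2^\omega$ dense subsets of $P$, there is a filter on $P$ meeting all of them.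

*Example.* Countable posets are ccc. The poset of finite partial functions $\omega\to\omega_1$ is not: the conditions $\{(0,\xi)\}$, $\xi<\omega_1$, form an antichain. For countably many dense sets the filter exists in ZFC, so MA holds trivially under CH; this is why one adds $\neg\mathrm{CH}$.

PFA enters only through fact (iii) and the fact that PFA implies $\mathrm{MA}+\neg\mathrm{CH}$. From forcing we use these textbook facts. A ccc poset preserves cardinals and cofinalities. A name for an ordinal over a ccc poset has only countably many possible values, and the set of these is in the ground model. A two-step iteration of ccc posets is ccc. By Solovay–Tennenbaum, if $\kappa>\omega_1$ is regular and $2^{<\kappa}=\kappa$, there is a ccc poset forcing $\mathrm{MA}+2^\omega=\kappa$.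

## 3. Does $(\mathcal C)$ imply countable tightness under $\mathrm{MA}+\neg\mathrm{CH}$?

By (i), a countably tight dual ball gives $(\mathcal C)$. We ask about the converse implication

$$X \text{ has property } (\mathcal C)\ \Longrightarrow\ (B_{X^*},w^*)\text{ has countable tightness.}\tag{1}$$

PFA proves (1) for all Banach spaces, and $\mathrm{MA}+\neg\mathrm{CH}$ proves it for $C(K)$ spaces. The problem, from Gonzalo Martínez-Cervantes and Alejandro Poveda, "On the property (C) of Corson and other sequential properties of Banach Spaces", arXiv:2303.02122 (2023), is whether $\mathrm{MA}+\neg\mathrm{CH}$ proves (1) for *every* Banach space. We will show that it does not.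

**Three cases by hand.** If $X$ is separable, the dual ball is metrizable and (1) holds with both sides true.

Let $X=c_0(\omega_1)$, so $X^*=\ell_1(\omega_1)$, and on $B_{X^*}$ the weak*-topology is pointwise convergence of coordinates. The ball is countably tight. Indeed, let $\mu_0\in\overline F$, $F\subseteq B_{X^*}$. Put $S_0=\operatorname{supp}\mu_0$. Given a countable $S_k$, choose for each finite $a\subseteq S_k$ and each $n\ge1$ some $\mu\in F$ within $1/n$ of $\mu_0$ on $a$. Let $F_{k+1}$ be the countable set of the chosen $\mu$, and let $S_{k+1}$ be $S_k$ together with their supports. Let $S=\bigcup_kS_k$. For finite $a\subseteq\omega_1$ and $n\ge1$, we have $a\cap S\subseteq S_k$ for some $k$, so some $\mu\in F_{k+1}$ is within $1/n$ of $\mu_0$ on $a\cap S$, and both vanish off $S$. So $\mu_0$ is in the closure of the countable set $\bigcup_kF_k$. Both sides of (1) are true.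

Let $X=C_0([0,\omega_1))$ and $e_\gamma(x)=x(\gamma)$, $F=\{e_\gamma:\gamma<\omega_1\}$. Each $x$ is eventually zero, so $0\in\overline F$. If $F_0\subseteq\{e_\gamma:\gamma\le\alpha\}$, then every element of $F_0$ takes the value $1$ at $1_{[0,\alpha]}$, so $0\notin\overline{F_0}$: the ball is not countably tight. But every element of $\operatorname{conv}F_0$ also takes the value $1$ there, so $0\notin\overline{\operatorname{conv}F_0}$, and by (i) $(\mathcal C)$ fails too, as we saw directly. Both sides of (1) are false.

## 4. What averaging loses

The first thing to try is to prove (1) from Pol's theorem. Let $X$ have $(\mathcal C)$ and let $0\in\overline F$ with $F\subseteq B_{X^*}$. Apply (i) to $\operatorname{conv}F$: there is a countable $N\subseteq\operatorname{conv}F$ with $0\in\overline N$. Each element of $N$ uses finitely many elements of $F$, so there is a countable $F_0\subseteq F$ with $0\in\overline{\operatorname{conv}F_0}$. We want $0\in\overline{F_1}$ for a countable $F_1\subseteq F$. Here the argument stops: $0$ may be reached by *cancellation* inside the convex combinations, while the elements of every countable subset of $F$ stay away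 from $0$.

This does occur. Write each ordinal below $\omega_1$ as $\eta+n$ with $\eta$ zero or a limit and $n<\omega$, and let $s(\eta+n)=(-1)^n$. Let $Z$ be the space of all $x:\omega_1\to\mathbb R$ such that $s\cdot x\in C_0([0,\omega_1))$, with the sup norm. Since $s(\omega)=1$, continuity of $sx$ at $\omega$ says $(-1)^nx(n)\to x(\omega)$. So $e_{2n}\to e_\omega$ and $e_{2n+1}\to-e_\omega$ weak*, and
$$\tfrac12(e_{2n}+e_{2n+1})\to0 .$$
For $F=\{e_\gamma:\gamma<\omega_1\}$, $0$ is a weak*-limit of a sequence in $\operatorname{conv}F$. Yet $0\in\overline F$ is not in the closure of any countable $F_0\subseteq\{e_\gamma:\gamma\le\alpha\}$: test on $x=s\cdot1_{[0,\alpha]}\in Z$, where $|e_\gamma(x)|=1$ for all $\gamma\le\alpha$.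

$Z$ is not a counterexample to (1), since $x\mapsto sx$ is an isometry of $Z$ onto $C_0([0,\omega_1))$. The set $\{s(\gamma)e_\gamma:\gamma<\omega_1\}$ corresponds to the point evaluations there, and it has no cancellation. One global change of signs undoes all the alternation, even though $s$ takes both signs cofinally below *every* limit ordinal.

So we want a space that looks, on each $[0,\alpha]$, like $C[0,\alpha]$ with its coordinates multiplied by signs $f_\alpha$, in which the sign systems $f_\alpha$ agree locally but no global choice of signs, even on a club of coordinates, removes the cancellation.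

## 5. Twists, club sections and the spaces $X_f$

**Definition (twist).** A *twist* is a family $f=(f_\alpha)_{\alpha<\omega_1}$, $f_\alpha:[0,\alpha]\to\{1,-1\}$, with $f_\alpha(\alpha)=1$, such that for all limit $\delta\le\alpha<\omega_1$ there is $\beta<\delta$ with
$$f_\alpha(\gamma)=f_\alpha(\delta)f_\delta(\gamma)\qquad(\beta<\gamma\le\delta).\tag{2}$$
In words: just below $\delta$, $f_\alpha$ and $f_\delta$ agree up to one overall sign.

**Definition (club section).** A *club section* of $f$ is a pair $(C,s)$ with $C$ club and $s:C\to\{1,-1\}$, such that for each $\delta\in C'$ there is $\beta<\delta$ with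
$$s(\gamma)=s(\delta)f_\delta(\gamma)\qquad\text{for all }\gamma\in C\cap(\beta,\delta).\tag{3}$$

**Definition (the space $X_f$).** $X_f$ is the space, with the sup norm, of all eventually zero $x:\omega_1\to\mathbb R$ such that
$$\lim_{\gamma\uparrow\delta}f_\delta(\gamma)x(\gamma)=x(\delta)\quad\text{for every limit }\delta<\omega_1.\tag{4}$$

*Example.* If all $f_\alpha\equiv1$, then $X_f=C_0([0,\omega_1))$, and $(\omega_1,1)$ is a club section.

*Example.* For any $s:\omega_1\to\{1,-1\}$ put $f_\alpha(\gamma)=s(\alpha)s(\gamma)$. Then $f_\alpha(\alpha)=1$ and $f_\alpha(\delta)f_\delta(\gamma)=s(\alpha)s(\delta)s(\delta)s(\gamma)=f_\alpha(\gamma)$, so $f$ is a twist. Also $s(\delta)f_\delta(\gamma)=s(\gamma)$, so $(\omega_1,s)$ is a club section. Condition (4) says that $sx$ is continuous, so $X_f$ is isometric to $C_0([0,\omega_1))$. The space $Z$ of Section 4 is of this kind.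

The results are as follows.

**Theorem A (ZFC).** Let $f$ be a twist. Then $X_f$ is a Banach space, $X_f^*=\ell_1(\omega_1)$ isometrically, $X_f$ is Asplund, weak*-closures of countable subsets of $B_{X_f^*}$ are metrizable, and $(B_{X_f^*},w^*)$ is **not** countably tight. Moreover the following are equivalent:

* (a) $X_f$ has property (E);
* (b) $X_f$ has property $(\mathcal C)$;
* (c) $C_0([0,\omega_1))$ is not isomorphic to a quotient of $X_f$;
* (d) $f$ has no club section.

**Theorem B.** $\diamondsuit$ implies that there is a twist without club section.

**Theorem C.** Let $f$ be a twist without club section in $V$. There is a ccc poset $Q$ with $|Q|\le2^{\omega_1}$ such that in every ccc forcing extension of $V^Q$ (including $V^Q$ itself), $f$ is a twist without club section.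

**Main Theorem.** Assume $V\models\diamondsuit$, and $\kappa\ge\omega_2$ is regular with $2^{<\kappa}=\kappa$ (e.g. $V=L$ and any regular $\kappa\ge\omega_2$). Then some ccc forcing extension of $V$ satisfies MA, $2^\omega=\kappa$, and: there is an Asplund space $X$ with $X^*=\ell_1(\omega_1)$ isometrically, having property (E), hence $(\mathcal C)$, such that $(B_{X^*},w^*)$ is not countably tight.

Consequently, if ZFC is consistent, so is $\mathrm{ZFC}+\mathrm{MA}+\neg\mathrm{CH}$ + "there is a Banach space with property $(\mathcal C)$ whose dual ball is not weak*-countably tight": implication (1) is not provable from $\mathrm{ZFC}+\mathrm{MA}+\neg\mathrm{CH}$.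

## 6. The dual of $X_f$ and the failure of countable tightness

Fix a twist $f$, let $X=X_f$ and $X_\alpha=\{x\in X:x=0\text{ on }(\alpha,\omega_1)\}$. Since elements of $X$ are eventually zero, $X=\bigcup_{\alpha<\omega_1}X_\alpha$.

**Step A1: $X_\alpha$ is $C[0,\alpha]$ with signs.** This step lets us use what we know about $C[0,\alpha]$. We claim that $x\mapsto f_\alpha\cdot x|_{[0,\alpha]}$ is an isometry of $X_\alpha$ onto $C[0,\alpha]$.

Let $x\in X$ and let $\delta\le\alpha$ be a limit. By (2), for $\gamma<\delta$ near $\delta$,
$$f_\alpha(\gamma)x(\gamma)=f_\alpha(\delta)f_\delta(\gamma)x(\gamma)\to f_\alpha(\delta)x(\delta).$$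
Non-limit points are isolated, so $f_\alpha x$ is continuous on $[0,\alpha]$. Conversely, let $y\in C[0,\alpha]$, and put $x=f_\alpha y$ on $[0,\alpha]$, $x=0$ beyond. For limit $\delta\le\alpha$, (2) gives $f_\delta(\gamma)=f_\alpha(\delta)f_\alpha(\gamma)$ for $\gamma<\delta$ near $\delta$, so
$$f_\delta(\gamma)x(\gamma)=f_\alpha(\delta)y(\gamma)\to f_\alpha(\delta)y(\delta)=x(\delta).$$
For limit $\delta>\alpha$, $x=0$ on $(\alpha,\delta]$ and (4) is trivial. So $x\in X_\alpha$ and $x\mapsto y$. The map preserves the sup norm because $|f_\alpha|=1$.

**Step A2: $X$ is a Banach space with projections $R_\alpha$.** By A1 elements of $X$ are bounded. If $x_n\in X$ converge uniformly to $x$, then $x$ is eventually zero (a countable supremum of countable ordinals is countable), and (4) passes to uniform limits. So $X$ is a closed subspace of $\ell_\infty(\omega_1)$, hence Banach. Let $R_\alpha x=x\cdot1_{[0,\alpha]}$. For $x\in X$ this satisfies (4): for $\delta\le\alpha$ nothing changed, and for $\delta>\alpha$ it is trivial. So $R_\alpha$ is a norm-one projection of $X$ onto $X_\alpha$.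

**Step A3: $X^*=\ell_1(\omega_1)$ isometrically.** Let $e_\gamma(x)=x(\gamma)$. Since $[0,\alpha]$ is countable and compact, every measure on it is a sum of point masses, so $C[0,\alpha]^*=\ell_1([0,\alpha])$. Transport this by A1; the signs $f_\alpha(\gamma)$ only change signs of coefficients. For $\mu\in X^*$ we get unique $\mu_\gamma$ ($\gamma\le\alpha$) with $\mu(x)=\sum_{\gamma\le\alpha}\mu_\gamma x(\gamma)$ for $x\in X_\alpha$, and $\|\mu\circ R_\alpha\|=\|\mu|_{X_\alpha}\|=\sum_{\gamma\le\alpha}|\mu_\gamma|$. If $\alpha<\alpha'$, the formula for $\alpha'$ restricted to $X_\alpha$ is a formula for $\alpha$, so by uniqueness $\mu_\gamma$ does not depend on $\alpha$. Since $X=\bigcup X_\alpha$, we get $\mu=\sum_{\gamma<\omega_1}\mu_\gamma e_\gamma$ and $\|\mu\|=\sup_\alpha\|\mu|_{X_\alpha}\|=\sum_{\gamma<\omega_1}|\mu_\gamma|$. Conversely each element of $\ell_1(\omega_1)$ defines a functional, as elements of $X$ are bounded.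

Put $\operatorname{supp}\mu=\{\gamma:\mu_\gamma\ne0\}$, a countable set. By uniqueness of coefficients,
$$\mu|_{X_\alpha}=0\iff\operatorname{supp}\mu\cap[0,\alpha]=\emptyset,\qquad \mu=\mu\circ R_\alpha\iff\operatorname{supp}\mu\subseteq[0,\alpha].\tag{5}$$

**Step A4: countable sets of functionals live in a metrizable world.** Let $Y_\alpha=\{\mu:\operatorname{supp}\mu\subseteq[0,\alpha]\}$. By (5), $Y_\alpha=\{\mu:\mu=\mu\circ R_\alpha\}=(\ker R_\alpha)^\perp$, which is weak*-closed. For $\mu\in Y_\alpha$, $\mu(x)=\mu(R_\alpha x)$, so on $Y_\alpha$ the weak*-topology is pointwise convergence on $X_\alpha\cong C[0,\alpha]$, which is separable. On a bounded subset of $Y_\alpha$, pointwise convergence on a countable dense subset of $X_\alpha$ is enough, so bounded subsets of $Y_\alpha$ are weak*-metrizable. Every countable subset of $X^*$ lies in some $Y_\alpha$, because supports are countable. Hence weak*-closures of countable subsets of $B_{X^*}$ are compact metrizable.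

Every separable subspace of $X$ lies in some $X_\alpha$: a countable dense set lies in some $X_\alpha$, and $X_\alpha$ is closed. The dual of the subspace is then a quotient of $X_\alpha^*\cong\ell_1([0,\alpha])$, hence separable. So $X$ is Asplund. Moreover $X$ has density $\omega_1$: each of the $\omega_1$ many $X_\alpha$ is separable, and $X$ itself is not, because $X_\alpha\ne X$ for every $\alpha$ (the function $1_{\{\alpha+1\}}$ satisfies (4), so it is in $X\setminus X_\alpha$).

**Step A5: $(B_{X^*},w^*)$ is not countably tight.** Let $F=\{e_\gamma:\gamma<\omega_1\}$. Given finitely many $x$'s in $X$, $e_\gamma$ vanishes at all of them for large $\gamma$, so $0\in\overline F$. A countable $F_0\subseteq F$ is contained in $\{e_\gamma:\gamma\le\alpha\}$ for some $\alpha$. Let $x\in X_\alpha$ equal $f_\alpha$ on $[0,\alpha]$; it exists by A1 with $y=1$. Then $|e_\gamma(x)|=1$ for all $\gamma\le\alpha$, so $0\notin\overline{F_0}$.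

This holds for *every* twist. What remains of Theorem A is to decide when $(\mathcal C)$ holds; we prove (a) ⇒ (b) ⇒ (c) ⇒ (d) ⇒ (a).

## 7. A club section gives the quotient $C_0([0,\omega_1))$

**(a) ⇒ (b).** This is immediate from Pol's theorem (i).

**(b) ⇒ (c).** We show that $(\mathcal C)$ passes to quotients; since $C_0([0,\omega_1))$ fails $(\mathcal C)$ (Section 1), (c) follows. Let $q:X\to Y$ be a bounded linear surjection and let a family of closed convex subsets of $Y$ have empty intersection. Their preimages are closed, convex, and have empty intersection, so countably many preimages have empty intersection. As $q$ is onto, so do the corresponding sets in $Y$. This covers isomorphisms as well.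

**(c) ⇒ (d).** We show that a club section $(C,s)$ produces a quotient map onto $C_0(C)$. The increasing enumeration is a homeomorphism of $\omega_1$ onto the closed set $C$, so $C_0(C)\cong C_0([0,\omega_1))$, and this contradicts (c).

For $x\in X$ let $(\Phi x)(\gamma)=s(\gamma)x(\gamma)$, $\gamma\in C$. For $\delta\in C'$ and $\gamma\in C$, $\gamma<\delta$ near $\delta$, (3) and (4) give
$$s(\gamma)x(\gamma)=s(\delta)f_\delta(\gamma)x(\gamma)\to s(\delta)x(\delta).$$
So $\Phi x$ is continuous on $C$ and eventually zero, that is, $\Phi x\in C_0(C)$, and $\|\Phi\|\le1$.

Now let $y\in C_0(C)$ vanish beyond $\alpha\in C$. On $C\cap[0,\alpha]$ the function $f_\alpha s$ is continuous: for $\delta\in C'\cap[0,\alpha]$ and $\gamma\in C$, $\gamma<\delta$ near $\delta$, (2) and (3) give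
$$f_\alpha(\gamma)s(\gamma)=f_\alpha(\delta)f_\delta(\gamma)\,s(\delta)f_\delta(\gamma)=f_\alpha(\delta)s(\delta).$$
The set $C\cap[0,\alpha]$ is closed in $[0,\alpha]$, so by Tietze we extend $f_\alpha s\,y|_{C\cap[0,\alpha]}$ to $z\in C[0,\alpha]$ with the same norm. Let $x=f_\alpha z$ on $[0,\alpha]$ and $x=0$ beyond. By A1, $x\in X$, and $\|x\|=\|y\|$. On $C\cap[0,\alpha]$ we have $\Phi x=s f_\alpha z=s f_\alpha f_\alpha s y=y$, and beyond $\alpha$ both vanish. So $\Phi x=y$, and $\Phi$ is a quotient map.

## 8. Minimal norm and common signs: failure of (E) gives a club section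

We prove (d) ⇒ (a) by contraposition. The example $Z$ suggests what to look for: if (E) fails, there should be a set of functionals among which *no cancellation* is possible, and the signs of their coordinates should be the club section. The device that finds such a set is minimality of the norm: if two functionals have minimal norm in a convex set, their midpoint has the same norm, and in $\ell_1$ this means that no coordinates cancel.

Let $A\subseteq B_{X^*}$ be convex and $\mu_0\in\overline A$. Replace $A$ by $A-\mu_0\subseteq2B_{X^*}$, so that $0\in\overline A$. If there is a countable $N\subseteq A$ with $0\in\overline N$, then $N\subseteq Y_\alpha$ for some $\alpha$, and by A4 a sequence in $N$ converges to $0$, as (a) requires. So suppose there is no such $N$. We construct a club section.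

Call a set $M\subseteq X^*$ *$\omega$-closed* if $\overline N\subseteq M$ for all countable $N\subseteq M$. (For example, $\{\mu\in\ell_1(\omega_1):\mu_\gamma\ge0\text{ for all }\gamma\}$ in the dual of $c_0(\omega_1)$ is $\omega$-closed, being weak*-closed.) A bounded sequence in an $\omega$-closed set has a weak*-cluster point by Alaoglu, and all its cluster points are in the set. Let
$$D=\bigcup\{\overline N:N\subseteq A\text{ countable}\}\subseteq2B_{X^*}.$$

* $D$ is convex: if $\mu\in\overline N$, $\nu\in\overline{N'}$, $t\in[0,1]$, then $t\mu+(1-t)\nu\in\overline{tN+(1-t)N'}$, and $tN+(1-t)N'$ is a countable subset of $A$.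
* $D$ is $\omega$-closed: if $M\subseteq D$ is countable, choose countable $N_\mu\subseteq A$ with $\mu\in\overline{N_\mu}$ for $\mu\in M$; then $\overline M\subseteq\overline{\bigcup_{\mu\in M}N_\mu}\subseteq D$.
* $0\notin D$ by assumption, while $0\in\overline A\subseteq\overline D$.

**Step 1: $D$ contains functionals vanishing on any given $X_\alpha$.** Let $D_\alpha=\{\mu\in D:\mu|_{X_\alpha}=0\}$; we show $D_\alpha\ne\emptyset$. Let $\{x_k:k\ge1\}$ be dense in $X_\alpha$. As $0\in\overline D$, pick $\mu_n\in D$ with $|\mu_n(x_k)|<1/n$ for $k\le n$. A cluster point of $(\mu_n)$ is in $D$ and vanishes at each $x_k$, hence on $X_\alpha$.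

**Step 2: pass to functionals of minimal norm.** Let $r_\alpha=\inf\{\|\mu\|:\mu\in D_\alpha\}$. The set $D_\alpha$ is $\omega$-closed, since the condition $\mu|_{X_\alpha}=0$ is weak*-closed. A cluster point of a minimizing sequence is in $D_\alpha$, and by weak*-lower semicontinuity its norm is at most $r_\alpha$; so the infimum is attained. Hence $r_\alpha>0$, because $0\notin D$. As $D_\alpha$ decreases when $\alpha$ grows, $\alpha\mapsto r_\alpha$ is nondecreasing, and it is bounded by $2$. Let $r=\sup_\alpha r_\alpha$, pick $\alpha^n$ with $r_{\alpha^n}>r-1/n$ for $n\ge1$, and let $\alpha_0=\sup_n\alpha^n<\omega_1$. Then $r_\alpha=r$ for all $\alpha\ge\alpha_0$. After multiplying $A$ by $1/r$, we have $r=1$. Let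
$$M=\{\mu\in D_{\alpha_0}:\|\mu\|=1\}=\{\mu\in D_{\alpha_0}:\|\mu\|\le1\}.$$
The two sets are equal since $r_{\alpha_0}=1$. From the second form, $M$ is convex and $\omega$-closed. Also $0\notin M$, and $M\cap D_\alpha\ne\emptyset$ for all $\alpha\ge\alpha_0$, because $r_\alpha=1$ is attained in $D_\alpha\subseteq D_{\alpha_0}$.

**Step 3: the elements of $M$ have common signs.** Let $\mu,\nu\in M$. Then $\frac12(\mu+\nu)\in M$, so $\|\mu+\nu\|=2=\|\mu\|+\|\nu\|$. By A3 this reads $\sum_\gamma|\mu_\gamma+\nu_\gamma|=\sum_\gamma(|\mu_\gamma|+|\nu_\gamma|)$, and comparing termwise, $|\mu_\gamma+\nu_\gamma|=|\mu_\gamma|+|\nu_\gamma|$, i.e. $\mu_\gamma\nu_\gamma\ge0$, for all $\gamma$. Hence, with $S=\bigcup_{\mu\in M}\operatorname{supp}\mu$, there is a well-defined $s:S\to\{1,-1\}$ with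
$$\mu_\gamma=s(\gamma)|\mu_\gamma|\qquad(\mu\in M,\ \gamma\in S).$$

**Step 4: a club of places where $M$ accumulates.** Let $E$ be the set of limit ordinals $\delta>\alpha_0$ such that for every $\beta<\delta$ there is $\mu\in M$ with $\operatorname{supp}\mu\subseteq(\beta,\delta)$. We show that $E$ is club. *Closed:* if $\delta$ is a limit of elements of $E$ and $\beta<\delta$, take $\delta'\in E\cap(\beta,\delta)$ and $\mu\in M$ with support in $(\beta,\delta')$. *Unbounded:* for each $\beta\ge\alpha_0$ choose $\mu^\beta\in M\cap D_\beta$. By (5) its support misses $[0,\beta]$, and it is countable, so there is $h(\beta)<\omega_1$ with $\operatorname{supp}\mu^\beta\subseteq(\beta,h(\beta))$. Every limit $\delta>\alpha_0$ closed under $h$ is in $E$: for $\beta<\delta$ use $\mu^{\max(\beta,\alpha_0)}$. Such $\delta$ are unbounded (Section 2).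

**Step 5: $M$ contains signed point evaluations.** We claim: if $\delta\in E$, then $\delta\in S$ and $s(\delta)e_\delta\in M$. Take $\beta_n\uparrow\delta$ and $\mu^n\in M$ with support in $(\beta_n,\delta)$, and let $t_n=\sum_\gamma\mu^n_\gamma f_\delta(\gamma)\in[-1,1]$. For $x\in X$, using $f_\delta(\gamma)^2=1$ and $\|\mu^n\|=1$,
$$|\mu^n(x)-t_nx(\delta)|=\Big|\sum_\gamma\mu^n_\gamma f_\delta(\gamma)\big(f_\delta(\gamma)x(\gamma)-x(\delta)\big)\Big|\le\sup_{\beta_n<\gamma<\delta}|f_\delta(\gamma)x(\gamma)-x(\delta)|\to0$$
by (4). Pass to a subsequence with $t_n\to t$. Then $\mu^n\to te_\delta$ weak*, so $te_\delta\in M$ as $M$ is $\omega$-closed. Elements of $M$ have norm $1$, so $|t|=1$. Hence $\delta\in S$, and $t=s(\delta)$ by Step 3.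

**Step 6: $(E,s|_E)$ is a club section.** Let $\delta\in E'$, so $\delta\in E$, and suppose no $\beta<\delta$ works in (3). Then there are $\gamma_n\in E$, $\gamma_n\uparrow\delta$, with $s(\gamma_n)=-s(\delta)f_\delta(\gamma_n)$. By Step 5, $s(\gamma_n)e_{\gamma_n}\in M$. For $x\in X$,
$$s(\gamma_n)x(\gamma_n)=-s(\delta)f_\delta(\gamma_n)x(\gamma_n)\to-s(\delta)x(\delta).$$
So $-s(\delta)e_\delta\in M$, as $M$ is $\omega$-closed. But $s(\delta)e_\delta\in M$ too, and convexity gives $0\in M$, a contradiction.

So $f$ has a club section, contradicting (d). This completes the proof of Theorem A. $\square$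

## 9. A twist without club section from $\diamondsuit$

We now prove Theorem B. At a limit $\alpha$ we are free to choose the signs of $f_\alpha$ along a cofinal sequence. If $\diamondsuit$ offers a guess $(C_\alpha,s_\alpha)$ of a club section below $\alpha$, we choose the signs so that the guess is wrong at $\alpha$.

**Step 1: guessing pairs.** $\diamondsuit$ guesses subsets of $\omega_1$, and we need to guess pairs. Code $C\subseteq\omega_1$, $s:\omega_1\to\{1,-1\}$ by
$$\{\omega\eta+2n:\omega\eta+n\in C\}\cup\{\omega\eta+2n+1:s(\omega\eta+n)=1\}\subseteq\omega_1.$$
A limit $\alpha$ is a union of blocks $[\omega\eta,\omega\eta+\omega)$, and the coding respects blocks. So the part of the code below $\alpha$ codes exactly $(C\cap\alpha,s|_\alpha)$, and every subset of $\alpha$ is the code of a unique pair. Decoding the $\diamondsuit$-sequence gives, for limit $\alpha<\omega_1$, sets $C_\alpha\subseteq\alpha$ and $s_\alpha:\alpha\to\{1,-1\}$ such that for all $C\subseteq\omega_1$, $s:\omega_1\to\{1,-1\}$, the set of limit $\alpha$ with $C\cap\alpha=C_\alpha$ and $s|_\alpha=s_\alpha$ is stationary.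

**Step 2: the recursion.** Let $f_0(0)=1$ and $f_{\alpha+1}=f_\alpha\cup\{(\alpha+1,1)\}$. For limit $\alpha$ choose $\alpha_0<\alpha_1<\cdots$ cofinal in $\alpha$, with all $\alpha_n\in C_\alpha$ if $C_\alpha$ is unbounded in $\alpha$. Let $\varepsilon_n=(-1)^ns_\alpha(\alpha_n)$ if $C_\alpha$ is unbounded in $\alpha$, and $\varepsilon_n=1$ otherwise. Put
$$f_\alpha=\varepsilon_0f_{\alpha_0}\text{ on }[0,\alpha_0],\qquad f_\alpha=\varepsilon_nf_{\alpha_n}\text{ on }(\alpha_{n-1},\alpha_n]\ (n\ge1),\qquad f_\alpha(\alpha)=1.$$

**Step 3: $f$ is a twist.** We check (2) by induction on $\alpha$. For $\delta=\alpha$ it is trivial, since $f_\alpha(\alpha)=1$. At a successor stage $\alpha+1$, a limit $\delta\le\alpha+1$ satisfies $\delta\le\alpha$, and (2) is inherited from $f_\alpha$. At a limit $\alpha$, a limit $\delta<\alpha$ lies in one of the intervals $[0,\alpha_0]$, $(\alpha_{n-1},\alpha_n]$. That interval contains $(\beta',\delta]$ for some $\beta'<\delta$, and on it $f_\alpha=\varepsilon_nf_{\alpha_n}$ (with $n=0$ for the first interval). By (2) for $\delta\le\alpha_n$, for $\gamma\le\delta$ close enough to $\delta$,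
$$f_\alpha(\gamma)=\varepsilon_nf_{\alpha_n}(\gamma)=\varepsilon_nf_{\alpha_n}(\delta)f_\delta(\gamma)=f_\alpha(\delta)f_\delta(\gamma).$$

**Step 4: there is no club section.** Let $(C,s)$ be one, and extend $s$ by $1$ to $\omega_1$. As $C'$ is club, there is a limit $\alpha\in C'$ with $C\cap\alpha=C_\alpha$ and $s|_\alpha=s_\alpha$. Then $C_\alpha$ is unbounded in $\alpha$, so $\alpha_n\in C$, and $f_\alpha(\alpha_n)=\varepsilon_nf_{\alpha_n}(\alpha_n)=\varepsilon_n$. For large $n$, (3) at $\delta=\alpha$ gives
$$s(\alpha_n)=s(\alpha)f_\alpha(\alpha_n)=s(\alpha)\varepsilon_n=(-1)^ns(\alpha)s(\alpha_n),$$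
which is false for all $n$ of one parity. $\square$

## 10. Trees of partial club sections and their specialization

Theorems A and B give a counterexample to (1) under $\diamondsuit$, hence under CH. To reach $\mathrm{MA}+\neg\mathrm{CH}$ we must force, and the danger is that the forcing adds a club section. Countable approximations to a club section form a tree, and a club section is an uncountable chain in it. For trees in general this danger is real: a suitably pruned Suslin tree, used as a forcing, is ccc and adds an uncountable chain through itself. The remedy is to force first a map from the tree to $\omega$ that is injective on chains. After that, no extension preserving $\omega_1$ can have an uncountable chain in the tree.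

A *tree* here is a partially ordered set in which the predecessors of each node are well-ordered; there may be many minimal nodes.

**Definition (the tree $T_C$).** For a club $C$, $T_C$ is the set of all $s:C\cap[0,\gamma]\to\{1,-1\}$, $\gamma\in C$, such that $f_\gamma s$ is continuous on $C\cap[0,\gamma]$, ordered by extension.

*Example.* If $f_\alpha\equiv1$ for all $\alpha$ and $C=\omega_1$, the nodes are the continuous $s:[0,\gamma]\to\{1,-1\}$, and the constant functions $1$ form an uncountable chain, corresponding to the club section $(\omega_1,1)$.

**Step C1: uncountable chains in $T_C$ are club sections.** As all values are $\pm1$, continuity of $f_\gamma s$ at $\delta\in C'\cap[0,\gamma]$ means that $f_\gamma(\xi)s(\xi)=f_\gamma(\delta)s(\delta)$ for all $\xi\in C$ in some $(\beta,\delta)$. By (2), $f_\gamma(\xi)=f_\gamma(\delta)f_\delta(\xi)$ near $\delta$, so this means exactly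
$$s(\xi)=s(\delta)f_\delta(\xi)\quad\text{for all }\xi\in C\text{ in some }(\beta,\delta),\tag{6}$$
which does not mention $\gamma$. Continuity at points of $C\setminus C'$ is automatic. Hence $T_C$ is closed under restriction to $C\cap[0,\gamma']$, $\gamma'\in C$, and the predecessors of a node are its proper restrictions of this form: $T_C$ is a tree whose nodes have countably many predecessors. A chain contains at most one node with a given domain, so the domains of an uncountable chain have unboundedly many $\gamma$, and its union is a function on $C$. By (6) this union satisfies (3), so it is a club section. So if $f$ has no club section, no $T_C$ has an uncountable chain.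

**Lemma (Baumgartner–Malitz–Reinhardt).** Let $T$ be a tree without uncountable chains. The poset $Q(T)$ of finite partial functions $p:T\to\omega$ with $p(u)\ne p(v)$ for distinct comparable $u,v\in\operatorname{dom}p$, ordered by reverse inclusion, is ccc.

*Proof.* Each node has countably many predecessors, since these form a chain. Suppose $\{p_\xi:\xi<\omega_1\}$ is an antichain of distinct elements.

*Thinning out.* Each finite set is the domain of only countably many conditions, so we may assume the domains are distinct. By the $\Delta$-system lemma we may assume that they form a $\Delta$-system with root $R$, that $p_\xi|_R$ is constant in $\xi$, and that $\operatorname{dom}p_\xi\setminus R=\{t^1_\xi,\dots,t^n_\xi\}$ with $n\ge1$ fixed.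

*Incompatibility means comparability.* For $\xi\ne\eta$, $p_\xi\cup p_\eta$ is a function but not a condition, since otherwise it would be a common extension. So two distinct comparable nodes $u,v$ of its domain have the same value. They do not both lie in $\operatorname{dom}p_\xi$, nor both in $\operatorname{dom}p_\eta$; so neither is in $R$, and one lies in each domain. Thus some $t^i_\xi$ is comparable with some $t^j_\eta$.

*Finding an uncountable chain.* Let $U$ be an ultrafilter on $\omega_1$ all of whose members are uncountable (extend the filter of co-countable sets). For each $\xi$, the set $\omega_1\setminus\{\xi\}\in U$ is covered by the finitely many sets $\{\eta:t^i_\xi,t^j_\eta\text{ comparable}\}$, so one of them is in $U$. Fix $(i,j)$ for which this happens for all $\xi$ in an uncountable set $Z$. Let $\xi,\xi'\in Z$. The set of $\eta$ such that $t^j_\eta$ is comparable with both $t^i_\xi$ and $t^i_{\xi'}$ is in $U$, hence uncountable. The $t^j_\eta$ are distinct, and only countably many of them are $\le t^i_\xi$ or $\le t^i_{\xi'}$. So some $t^j_\eta$ lies above both $t^i_\xi$ and $t^i_{\xi'}$, which are therefore comparable. Thus $\{t^i_\xi:\xi\in Z\}$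 is an uncountable chain, a contradiction. $\square$

**Step C2: the poset $Q$.** We treat all clubs at once. Let $f$ be a twist without club section in $V$. Let $T$ be the disjoint union of the trees $T_C$, $C$ ranging over all clubs in $V$, nodes of different $T_C$ being incomparable, and let $Q=Q(T)$. There are at most $2^{\omega_1}$ clubs and each $T_C$ has size at most $\omega_1\cdot2^\omega=2^\omega$, so $|Q|\le2^{\omega_1}$. Each chain in $T$ lies in one $T_C$, so $T$ has no uncountable chains by C1, and $Q$ is ccc by the Lemma. For each $t\in T$, $\{p:t\in\operatorname{dom}p\}$ is dense: give $t$ a value not yet used. So for a $Q$-generic $G_0$, $c=\bigcup G_0$ is a total function $T\to\omega$, and it is injective on chains, since any two nodes lie in the domain of a single condition in $G_0$.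

## 11. No club section appears in later ccc extensions

To finish Theorem C, let $W$ be $V[G_0]$ or a ccc extension of it. Two-step iterations of ccc posets are ccc, so $W$ is a ccc extension of $V$. Hence $\omega_1^W=\omega_1^V$, and $f$ is a twist in $W$, as (2) mentions only objects that have not changed.

The poset $Q$ dealt with clubs of $V$ and with nodes in $V$. A club section in $W$ may use a new club, and ccc forcing may add new functions on countable sets, so we must bring both back to $V$.

**Step C3: every club $C^*\in W$ contains a club $C\in V$.** By ccc, for each $\alpha$ there are in $V$ only countably many possible values of $\min(C^*\setminus(\alpha+1))$. So there is $h\in V$, $h:\omega_1\to\omega_1$, with $\min(C^*\setminus(\alpha+1))\le h(\alpha)$ for all $\alpha$. If a limit $\delta$ is closed under $h$, then for every $\alpha<\delta$ there is an element of $C^*$ in $(\alpha,h(\alpha)]\subseteq(\alpha,\delta)$; so $\delta$ is a limit of $C^*$, hence in $C^*$. The set $C$ of such $\delta$ is a club in $V$.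

**Step C4: initial segments of a club section lie in $V$.** Suppose $(C^*,s)\in W$ is a club section, and take a club $C\in V$, $C\subseteq C^*$. Since $C'\subseteq(C^*)'$, $(C,s|_C)$ is a club section in $W$. Let $\gamma\in C$ and $K=C\cap[0,\gamma]\in V$, a compact set. By (3) and the equivalence in C1, $g=f_\gamma s|_K$ is continuous on $K$ with values $\pm1$. So each $\delta\in K$ has a neighborhood in $[0,\gamma]$ of the form $(\beta_\delta,\delta]$ or $[0,\delta]$ such that $g$ is constant on its intersection with $K$. By compactness, finitely many of these intervals cover $K$. Hence $g$ is determined by $K$ together with finitely many ordinals and signs, so $g\in V$, and $s|_K=f_\gamma g\in V$. Since (6) is absolute, $s|_K$ belongs to $T_C$ as computed in $V$.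

**Step C5: the contradiction.** The nodes $s|_{C\cap[0,\gamma]}$, $\gamma\in C$, form a chain in $T_C$ that is uncountable in $W$, and $c$ is injective on it with values in $\omega$. So $\omega_1^V$ is countable in $W$, contradicting $\omega_1^W=\omega_1^V$. This proves Theorem C. $\square$

By Theorem A applied in $W$, the space $X_f$ computed in $W$ has property (E) and a dual ball that is not countably tight. So after forcing with $Q$, the failure of (1) at $X_f$ persists in every further ccc extension.

## 12. Martin's Axiom with a large continuum, and independence

**Proof of the Main Theorem.** Take $f$ from Theorem B and $Q$ from Theorem C, and let $G_0$ be $Q$-generic over $V$. We want to apply Solovay–Tennenbaum in $V[G_0]$, so we check that $\kappa$ is still regular with $2^{<\kappa}=\kappa$ there.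

*In $V$, $\kappa^{<\kappa}=\kappa$.* Let $\lambda<\kappa$. As $\kappa$ is regular, every function $\lambda\to\kappa$ is bounded, so it maps into some $\nu<\kappa$. For infinite $\nu<\kappa$ with $\nu\ge\lambda$ we have $|\nu^\lambda|\le2^{|\nu|}\le\kappa$. Summing over $\kappa$ many $\nu$ gives $\kappa^\lambda\le\kappa$.

*In $V[G_0]$, $2^{<\kappa}=\kappa$.* We have $|Q|\le2^{\omega_1}\le\kappa$, since $\omega_1<\kappa$. As $Q$ is ccc, it preserves cardinals and cofinalities, so $\kappa$ remains regular and greater than $\omega_1$. A nice name for a subset of $\lambda$ is given by $\lambda$ many countable subsets of $Q$. So for infinite $\lambda<\kappa$,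
$$(2^\lambda)^{V[G_0]}\le|(\kappa^{\omega\cdot\lambda})^V|=\kappa.$$
Hence $2^{<\kappa}\le\kappa$ in $V[G_0]$, and the reverse inequality always holds because $2^\lambda>\lambda$.

*Forcing MA.* By Solovay–Tennenbaum there is a ccc extension $W$ of $V[G_0]$ with MA and $2^\omega=\kappa$. It is a ccc extension of $V$, as two-step iterations of ccc posets are ccc. By Theorem C, $f$ is in $W$ a twist without club section. By Theorem A applied in $W$, $X=X_f$, computed in $W$, is Asplund, has $X^*=\ell_1(\omega_1)$ isometrically, has property (E), hence $(\mathcal C)$, and its dual ball is not weak*-countably tight. $\square$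

**The consistency statement.** Since $\kappa\ge\omega_2$, CH fails in $W$. The model $L$ satisfies $\diamondsuit$ and GCH, so starting from $V=L$ we may take any regular $\kappa\ge\omega_2$ as the value of $2^\omega$. The case $\kappa=\omega_2$ gives the consistency, relative to ZFC alone, of $\mathrm{MA}+\neg\mathrm{CH}$ with a Banach space having $(\mathcal C)$ whose dual ball is not weak*-countably tight.

**Independence.** PFA implies $\mathrm{MA}+\neg\mathrm{CH}$, and by fact (iii) implication (1) holds for all Banach spaces in models of PFA. So, if PFA is consistent, (1) is independent of $\mathrm{ZFC}+\mathrm{MA}+\neg\mathrm{CH}$.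

**What (1) says about twists.** By Theorem A, $X_f$ never has a countably tight dual ball, and it has $(\mathcal C)$ exactly when $f$ has no club section. So in ZFC, implication (1) for all Banach spaces implies that every twist has a club section; in particular, by (iii), every twist has one under PFA.
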